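\title{Invariant scrambled Mycielski sets}

\begin{abstract}
We show that a topological dynamical system with an uncountable invariant scrambled set has an invariant scrambled Mycielski set, namely the union of the pairwise disjoint forward images of a single Cantor set. This answers a question of Fory\'s, Huang, Li and Oprocha. Countably many $G_\delta$ conditions on finite tuples can be transferred from the given set to the new one, which yields the versions for $\delta$-scrambled and strongly scrambled sets. ``Mycielski'' cannot be improved to ``Cantor'': the one-sided full $2$-shift has an uncountable invariant $1$-scrambled set but no infinite closed invariant scrambled set. The proof uses that proximality is a $G_\delta$ condition and that ``some iterates of $x$ and $y$ are asymptotic'' is an equivalence relation, and it rests on a selection theorem for Cantor sets that treats both kinds of conditions at once.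
\end{abstract}

\section{Introduction}

A \emph{dynamical system} is a pair $(X,f)$, where $X$ is a compact metric space with metric $d$ and $f\colon X\to X$ is continuous. For $x,y\in X$ put
\[
d^-(x,y)=\liminf_{n\to\infty} d(f^nx,f^ny),\qquad d^+(x,y)=\limsup_{n\to\infty} d(f^nx,f^ny).
\]
The pair $(x,y)$ is \emph{proximal} if $d^-(x,y)=0$, \emph{asymptotic} if $d^+(x,y)=0$, and \emph{scrambled} if it is proximal but not asymptotic. The orbits of a scrambled pair come arbitrarily close at arbitrarily late times, and yet they move apart again and again. A set $S\subseteq X$ with at least two points is \emph{scrambled} if every pair of distinct points of $S$ is scrambled. There are two stronger notions. For $\delta>0$, the set $S$ is \emph{$\delta$-scrambled} if all pairs of distinct points $x,y\in S$ are proximal and satisfy $d^+(x,y)\ge\delta$. It is \emph{strongly scrambled} if all pairs of distinct points $x,y\in S$ are proximal and recurrent for $f\times f$, that is,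
\[
\liminf_{n\to\infty}\bigl(d(f^nx,x)+d(f^ny,y)\bigr)=0 .
\]
A set $S$ is \emph{invariant} if $f(S)\subseteq S$. A \emph{Cantor set} is a subset of $X$ homeomorphic to the ternary Cantor set, and a \emph{Mycielski set} is a union of countably many Cantor sets.

An uncountable scrambled set is large in cardinality, but it may have no topological structure at all. A Cantor or Mycielski set is uncountable for a topological reason, and one would like to know that a system with a scrambled set of the first kind has one of the second kind. It is known that a system with an uncountable strongly scrambled set has a Mycielski strongly scrambled set, and that a system with an uncountable $\delta$-scrambled set has a Mycielski $\delta$-scrambled set. The following problem is posed in \cite{FHLO}.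

\begin{quote}
\emph{Does every dynamical system with an uncountable invariant scrambled set contain an invariant scrambled set that is a Cantor set or a Mycielski set?}
\end{quote}

Two features distinguish this problem from the known statements. First, the separation $d^+(x,y)$ may depend on the pair, with no positive lower bound. Second, invariance forces every point to be scrambled with its own iterates and with all iterates of all other points. Invariance also suggests the answer to expect. The smallest invariant set that contains a Cantor set $C$ is $\bigcup_{n\ge0}f^n(C)$, a countable union of compact sets that has no reason to be closed. So one expects a Mycielski set of this form, and not a Cantor set. Both expectations are correct.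

\begin{theorem}\label{thm:main}
If $(X,f)$ has an uncountable invariant scrambled set, then there is a Cantor set $C\subseteq X$ such that the sets $f^n(C)$, $n\ge0$, are pairwise disjoint Cantor sets and $M=\bigcup_{n\ge0}f^n(C)$ is scrambled. In particular $M$ is an invariant scrambled Mycielski set.
\end{theorem}

The converse is trivial, since Cantor sets are uncountable. The set $M$ inherits further properties of the given set. Let $\mathbb N=\{0,1,2,\dots\}$, and call a tuple \emph{injective} if its entries are pairwise distinct.

\begin{theorem}\label{thm:gdelta}
Let $Q_q\subseteq X^{k_q}$ $(q\in\mathbb N,\ k_q\ge1)$ be $G_\delta$ sets. Let $S$ be an uncountable invariant scrambled set all of whose injective $k_q$-tuples lie in $Q_q$, for every $q$. Then $C$ and $M$ in Theorem~\ref{thm:main} can be chosen so that all injective $k_q$-tuples from $M$ lie in $Q_q$, for every $q$.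
\end{theorem}

\begin{corollary}\label{cor:delta}
If $(X,f)$ has an uncountable invariant $\delta$-scrambled set, then it has an invariant Mycielski $\delta$-scrambled set with the same $\delta$. If $(X,f)$ has an uncountable invariant strongly scrambled set, then it has an invariant Mycielski strongly scrambled set.
\end{corollary}

Let $\Sigma=\{0,1\}^{\mathbb N}$ with the metric $d(x,y)=2^{-\min\{n\,:\,x_n\ne y_n\}}$ for $x\ne y$, and let $\sigma\colon\Sigma\to\Sigma$, $(\sigma x)_n=x_{n+1}$, be the one-sided full shift.

\begin{theorem}\label{thm:shift}
The system $(\Sigma,\sigma)$ has an uncountable invariant $1$-scrambled set, but no infinite closed invariant scrambled set. In particular it has no invariant scrambled Cantor set.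
\end{theorem}

The proof of Theorem~\ref{thm:main} treats the two halves of the definition of a scrambled pair by different means. Proximality is a $G_\delta$ condition, and such conditions survive the usual construction of a Cantor set from shrinking open sets. Non-asymptoticity is not presented as a $G_\delta$ condition, but its negation is an equivalence relation. For an equivalence relation it suffices to secure inequivalence along the edges of a very sparse graph on the Cantor space; transitivity and the Baire category theorem do the rest. Section~\ref{sec:shift} contains the elementary structure of invariant scrambled sets and the proof of Theorem~\ref{thm:shift}, whose example is a model for the set $M$. Section~\ref{sec:obstacle} shows the difficulty and the remedy on the first two levels of the construction. Section~\ref{sec:selection} proves the selection theorem, and Sections~\ref{sec:main} and~\ref{sec:gdelta} apply it. All arguments are in ZFC.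

\section{Orbits in invariant scrambled sets and the full shift}\label{sec:shift}

Two properties of $d^\pm$ are used throughout. Dropping finitely many terms does not change a lower or upper limit, so
\begin{equation}\label{eq:shift}
d^\pm(f^kx,f^ky)=d^\pm(x,y)\qquad(k\ge0).
\end{equation}
The upper limit is subadditive, so
\begin{equation}\label{eq:triangle}
d^+(x,z)\le d^+(x,y)+d^+(y,z).
\end{equation}
Hence asymptoticity is an equivalence relation. Proximality need not be one: a point of $\Sigma$ that contains arbitrarily long blocks of $0$'s and arbitrarily long blocks of $1$'s is proximal to both fixed points $0^\infty$ and $1^\infty$, which are not proximal to each other.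

\begin{lemma}\label{lem:orbits}
Let $S$ be an invariant scrambled set.
\begin{enumerate}
\item[(a)] If $x,y\in S$, $i\le j$ and $d^+(f^ix,f^jy)=0$, then $x=f^{j-i}y$. In particular every $f^n$ is injective on $S$.
\item[(b)] $S$ contains at most one fixed point, and for every $x\in S$ that is not fixed the points $f^ix$, $i\ge0$, are pairwise distinct.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:shift}, $d^+(x,f^{j-i}y)=0$. Both $x$ and $f^{j-i}y$ lie in $S$ by invariance, and distinct points of $S$ are not asymptotic. The case $i=j=n$ gives injectivity of $f^n$.

(b) Two distinct fixed points $x,y$ have $d^-(x,y)=d(x,y)>0$, so they are not both in $S$. Let $x\in S$ and $f^ix=f^jx$ with $i<j$. By (a), $x=f^px$ with $p=j-i\ge1$, so the sequence $n\mapsto d(f^nx,f^{n+1}x)$ has period $p$. If $fx\ne x$, then $x$ and $fx$ are distinct points of $S$, so the lower limit of this sequence is $0$. A periodic sequence with lower limit $0$ takes the value $0$, so $f^nx=f^n(fx)$ for some $n$, and $x=fx$ by (a), a contradiction. Hence $x$ is fixed.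
\end{proof}

So every invariant scrambled set is infinite. The lemma also shows that the shape of $M$ in Theorem~\ref{thm:main} costs nothing: if an invariant scrambled set $S$ contains a Cantor set $C$, then each $f^n(C)$ is a Cantor set by (a), and $\bigcup_nf^n(C)\subseteq S$ is an invariant scrambled Mycielski set. The problem is therefore to find an invariant scrambled set that contains a Cantor set. In the full shift this can be done by hand.

\begin{proof}[Proof of Theorem~\ref{thm:shift}]
\emph{An uncountable invariant $1$-scrambled set.} In $\Sigma$ we have $d(\sigma^nx,\sigma^ny)=1$ exactly when $x_n\ne y_n$, and $d(\sigma^nx,\sigma^ny)\le2^{-L}$ when $x$ and $y$ agree at the coordinates $n,\dots,n+L-1$. We use points that vanish off the powers of $2$. The long gaps give proximality, the coordinates $4^m$ carry a marker that separates different shifts, and the coordinates $2\cdot4^m$ repeat each bit of a parameter infinitely often. Let $\kappa\colon\mathbb N\to\mathbb N$ take every value infinitely often. For $t\in\Sigma$ define $x^t\in\Sigma$ by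
\[
x^t_{4^m}=1,\qquad x^t_{2\cdot4^m}=t_{\kappa(m)}\quad(m\ge0),\qquad x^t_n=0\ \text{ if $n$ is not a power of $2$}.
\]
The set $S=\{\sigma^ix^t:i\ge0,\ t\in\Sigma\}$ is invariant. Let $(i,t)\ne(j,s)$, and put $y=\sigma^ix^t$, $z=\sigma^jx^s$.

If $2^l<n<2^{l+1}-\max(i,j)$, then $n+i$ and $n+j$ lie strictly between $2^l$ and $2^{l+1}$, so $y_n=z_n=0$. This range contains $2^l-1-\max(i,j)$ consecutive integers for large $l$, a number that tends to infinity. Hence $d^-(y,z)=0$.

Suppose $i\ne j$. If $4^m/2>\max(i,j)$, then $4^m+j-i$ is different from $4^m$ and lies strictly between $4^m/2$ and $2\cdot4^m$, so it is not a power of $2$. At the coordinate $n=4^m-i$ we get $y_n=x^t_{4^m}=1$ and $z_n=x^s_{4^m+j-i}=0$. Suppose $i=j$. Then $t_k\ne s_k$ for some $k$, and $y,z$ differ at the coordinate $2\cdot4^m-i$ for every $m$ with $\kappa(m)=k$ and $2\cdot4^m\ge i$. In both cases $y$ and $z$ differ at infinitely many coordinates, so $d^+(y,z)=1$.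

Thus $S$ is $1$-scrambled and the points $\sigma^ix^t$ are pairwise distinct, so $S$ is uncountable.

\emph{No infinite closed invariant scrambled set.} Let $Y\subseteq\Sigma$ be closed, invariant and scrambled. We claim that there is $m\ge1$ such that any $x,y\in Y$ with $x_1\cdots x_m=y_1\cdots y_m$ have $x_0=y_0$. Otherwise there are, for each $m$, points $x^{(m)},y^{(m)}\in Y$ that agree at the coordinates $1,\dots,m$ and differ at $0$. Since $Y$ is compact, along a subsequence they converge to points $x,y\in Y$ with $x_0\ne y_0$ and $\sigma x=\sigma y$, which contradicts Lemma~\ref{lem:orbits}(a).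

Apply the claim to $\sigma^ix,\sigma^iy\in Y$: if $x,y\in Y$ agree at the coordinates $i+1,\dots,i+m$, then they agree at $i$. By downward induction on $i$, if $x,y\in Y$ agree at $n,\dots,n+m-1$, then they agree at $0,\dots,n+m-1$. So for every $n$ at most $2^m$ words of length $n+m$ are prefixes of points of $Y$. Any finitely many distinct points have pairwise distinct prefixes of length $n+m$ once $n$ is large, so $|Y|\le2^m$. A Cantor set is closed and infinite, so it cannot be invariant and scrambled.
\end{proof}

\begin{remark}
The map $t\mapsto x^t$ is continuous and injective, so $C=\{x^t:t\in\Sigma\}$ is a Cantor set and $S=\bigcup_i\sigma^i(C)$ has exactly the form given by Theorem~\ref{thm:main}. One sees what closing up destroys: $\sigma^{4^m}x^t\to10^\infty$ and $\sigma^{4^m+1}x^t\to0^\infty$, and these two limits have the same image under $\sigma$. Since invariant scrambled sets are infinite, the full shift has in fact no closed invariant scrambled set at all.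
\end{remark}

\section{The obstacle and how to avoid it}\label{sec:obstacle}

\subsection{Facts from descriptive set theory}

A space is \emph{Polish} if it is separable and completely metrizable, and \emph{perfect} if it has no isolated points. A $G_\delta$ set is a countable intersection of open sets. A set is \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} in an open set $U$ if its complement meets $U$ in a meager set. A set has the \emph{Baire property} if its symmetric difference with some open set is meager. A subset of a Polish space is \emph{analytic} if it is the image of a (possibly empty) Polish space under a continuous map. We use the following textbook facts, in which $Y$ is a Polish space.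
\begin{enumerate}
\item[(F1)] Compact metric spaces, the discrete space $\mathbb N$, countable products of Polish spaces and $G_\delta$ subsets of Polish spaces are Polish.
\item[(F2)] Borel sets are analytic, and every nonempty analytic set is a continuous image of the Baire space $\mathbb N^{\mathbb N}$. Continuous preimages of analytic sets are analytic: if $g\colon Y'\to Y$ and $h\colon Y''\to Y$ are continuous maps of Polish spaces, then $g^{-1}(h(Y''))$ is the projection to $Y'$ of the closed set $\{(y',y''):g(y')=h(y'')\}$.
\item[(F3)] Analytic sets and their complements have the Baire property (Lusin--Sierpi\'nski). A nonmeager set with the Baire property is comeager in some nonempty open set. A set that is comeager in a nonempty open subset of $Y$ meets it (Baire category theorem).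
\item[(F4)] (Kuratowski--Ulam) If $A\subseteq Y\times Y$ has the Baire property and every section $\{z:(y,z)\in A\}$ is meager in $Y$, then $A$ is meager in $Y\times Y$.
\item[(F5)] (Mycielski \cite{Myc}) If $Y$ is nonempty and perfect and $A\subseteq Y\times Y$ is meager, then there is a Cantor set $C\subseteq Y$ with $(y,z)\notin A$ for all distinct $y,z\in C$.
\end{enumerate}
A continuous injection of a compact space into a metric space is a homeomorphism onto its image, so it maps Cantor sets to Cantor sets.

For words we write $\{0,1\}^n$, $\{0,1\}^*=\bigcup_n\{0,1\}^n$ and $\mathbb N^*=\bigcup_n\mathbb N^n$. The empty word is $\emptyset$, the length of $s$ is $|s|$, and concatenation is juxtaposition. We write $s\sqsubseteq c$ if $s$ is a prefix of the word or sequence $c$, and $c|n$ for the prefix of length $n$. The cylinder of $t\in\{0,1\}^*$ is $[t]=\{c\in\Sigma:t\sqsubseteq c\}$.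

\subsection{The complexity of scrambled pairs}

Let $P$ be the set of proximal pairs, $A$ the set of asymptotic pairs, and $D_\delta=\{(x,y):d^+(x,y)\ge\delta\}$ for $\delta>0$.

\begin{lemma}\label{lem:complexity}
The sets $P$ and $D_\delta$ are $G_\delta$ subsets of $X^2$, and $A=X^2\setminus\bigcup_{k}D_{2^{-k}}$ is Borel.
\end{lemma}

\begin{proof}
By the definition of lower and upper limits,
\begin{align*}
P&=\bigcap_{m,N}\ \bigcup_{n\ge N}\bigl\{(x,y):d(f^nx,f^ny)<\tfrac1{m+1}\bigr\},\\
D_\delta&=\bigcap_{m,N}\ \bigcup_{n\ge N}\bigl\{(x,y):d(f^nx,f^ny)>\delta-\tfrac1{m+1}\bigr\},
\end{align*}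
and the sets in braces are open because $f$ is continuous. Finally $d^+(x,y)>0$ if and only if $d^+(x,y)\ge2^{-k}$ for some $k$.
\end{proof}

So the $\delta$-scrambled pairs form the $G_\delta$ set $P\cap D_\delta$, whereas the scrambled pairs form the set $P\cap\bigcup_kD_{2^{-k}}$, with an additional countable union.

\subsection{Two levels of a Cantor scheme}\label{subsec:two}

We ignore invariance for the moment and try to build a scrambled Cantor set from an uncountable scrambled set $T$. The usual scheme chooses, at level $n$, distinct points $a(s)\in T$ for $s\in\{0,1\}^n$ and small disjoint open sets $u(s)\ni a(s)$, nested along prefixes. The Cantor set consists of the points $\varphi(c)\in\bigcap_nu(c|n)$, $c\in\Sigma$.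

A $G_\delta$ condition $\bigcap_nU_n$ that holds for all pairs of distinct points of $T$, such as proximality, causes no trouble. Whichever points $a(s)$ we choose at level $n$, the pairs $(a(s),a(t))$ lie in the open set $U_n$, and we shrink the $u(s)$ until $u(s)\times u(t)\subseteq U_n$. No earlier choice restricts a later one.

Non-asymptoticity is different. At level $1$ we choose $a(0)=x$ and $a(1)=y$ and fix $k$ with $d^+(x,y)\ge2^{-k}$. To obtain $d^+>0$ in the limit we must at some level commit to such a $k$, and all later levels must honor the commitment. Honoring it for all pairs in $u(0)\times u(1)$ requires at level $2$ points $a(00),a(01)\in u(0)$ and $a(10),a(11)\in u(1)$ with $d^+(a(0i),a(1j))\ge2^{-k}$ for all four choices of $i,j$.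

Half of this is available from a counting argument. Fix a countable base of $X$. Call a triple $(U,V,k)$, with $U,V$ basic, \emph{blocked} if some countable set $B\subseteq T$ contains $x$ or $y$ whenever $x\in U\cap T$, $y\in V\cap T$ and $d^+(x,y)\ge2^{-k}$. There are countably many triples, so after removing one such $B$ for each blocked triple an uncountable set $T'$ remains. Choose $x,y$ in $T'$. Then the triple $(u(0),u(1),k)$ is not blocked, since its set $B$ would contain $x$ or $y$. So the countable set $\{x,y\}\cup(T\setminus T')$ does not block it, and there is a second pair $x'\in u(0)$, $y'\in u(1)$ of new points of $T'$ with $d^+(x',y')\ge2^{-k}$. Put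
\[
a(00)=x,\qquad a(10)=y,\qquad a(01)=x',\qquad a(11)=y'.
\]
The parallel pairs $(00,10)$ and $(01,11)$ honor the commitment. For the crossed pairs $(00,11)$ and $(01,10)$ we know only that $d^+>0$; the hypothesis gives no bound $2^{-k}$.

The remedy is to give up the crossed pairs. A commitment made for a pair $(s,t)$ is passed on only to the parallel pairs $(si,ti)$, $i\in\{0,1\}$. At each level the whole finite pattern is doubled by the counting argument, and one new commitment is made, for a pair that joins the two copies and inherits nothing; at level $2$ this can be the pair $(00,01)$, with its own value of $k$. In the limit only a very thin set of pairs $(\varphi(c),\varphi(c'))$ is known to be non-asymptotic. The next section shows that this is enough, because asymptoticity is transitive.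

\section{A selection theorem}\label{sec:selection}

A subset of $Z$ is \emph{$E$-independent}, for an equivalence relation $E$ on $Z$, if its distinct points are $E$-inequivalent.

\begin{theorem}\label{thm:selection}
Let $Z$ be a Polish space and $E$ an equivalence relation on $Z$ such that $Z^2\setminus E$ is analytic. For $q\in\mathbb N$ let $R_q\subseteq Z^{l_q}$ be a $G_\delta$ set $(l_q\ge1)$. Suppose that there is an uncountable $E$-independent set $T\subseteq Z$ such that every injective $l_q$-tuple from $T$ lies in $R_q$, for all $q$. Then there is an $E$-independent Cantor set $K\subseteq Z$ such that every injective $l_q$-tuple from $K$ lies in $R_q$, for all $q$.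
\end{theorem}

No regularity of $T$ is assumed. Finitely many relations are covered by repeating one of them.

\subsection{A sparse graph on the Cantor space}

List $\{0,1\}^*$ by increasing length as $t_0=\emptyset$, $t_1=0$, $t_2=1$, $t_3=00,\dots$. Every word $t$ is preceded by at least one word of each smaller length, so $|t_k|\le k$. Put $s_k=t_k0^{k-|t_k|}$. Then
\begin{equation}\label{eq:dense}
|s_k|=k\ \text{ for all }k,\qquad\text{and every }t\in\{0,1\}^*\text{ is a prefix of some }s_k .
\end{equation}
The first words are $s_0=\emptyset$, $s_1=0$, $s_2=10$. The \emph{edges} are the pairs $(s_k0x,s_k1x)$ with $k\in\mathbb N$ and $x\in\Sigma$; this graph on $\Sigma$ is denoted $\mathbb G_0$ in descriptive set theory. The length condition in \eqref{eq:dense} will give exactly one new commitment per level. The density condition places edges inside every cylinder, and this gives the following lemma.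

\begin{lemma}\label{lem:baire}
Let $F$ be an equivalence relation on $\Sigma$ such that $\Sigma^2\setminus F$ is analytic and $(s_k0x,s_k1x)\notin F$ for all $k\in\mathbb N$ and $x\in\Sigma$. Then there is an $F$-independent Cantor set $C^*\subseteq\Sigma$.
\end{lemma}

\begin{proof}
Let $D$ be the $F$-class of $c\in\Sigma$. Its complement is the preimage of $\Sigma^2\setminus F$ under $c'\mapsto(c,c')$, so it is analytic by (F2), and $D$ has the Baire property by (F3). Suppose that $D$ is not meager. Then $D$ is comeager in some cylinder $[t]$. Choose $k$ with $t\sqsubseteq s_k$, so that $D$ is comeager in both $[s_k0]$ and $[s_k1]$. The map $h\colon[s_k0]\to[s_k1]$, $s_k0x\mapsto s_k1x$, is a homeomorphism, so $D\cap h^{-1}(D)$ is comeager in $[s_k0]$ and hence nonempty. This gives $x$ with $s_k0x\in D$ and $s_k1x\in D$. Two points of one class are equivalent, which contradicts the hypothesis.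

So all sections of $F$ are meager. The set $F$ has the Baire property by (F3), hence it is meager in $\Sigma^2$ by (F4), and (F5) gives $C^*$.
\end{proof}

\begin{remark}\label{rem:transitive}
Transitivity is used exactly once, in the sentence ``two points of one class are equivalent'', and the lemma fails without it. Let $F$ be the set of all $(c,c')$ such that neither $(c,c')$ nor $(c',c)$ is an edge. This Borel relation is reflexive and symmetric and contains no edge. Pairwise $F$-unrelated points differ pairwise in exactly one coordinate, and three points of $\Sigma$ cannot do that.
\end{remark}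

It remains to construct a continuous injection $\varphi\colon\Sigma\to Z$ that maps edges to $E$-inequivalent pairs and injective tuples into the $R_q$. The finite stages of the graph are indexed by
\[
L_n=\{(k,r):k<n,\ r\in\{0,1\}^{n-1-k}\},
\]
where $(k,r)$ stands for the pair $(s_k0r,s_k1r)$ of words of length $n$. If $(k,r')\in L_{n+1}$ and $k<n$, then $r'$ is nonempty and $r'=ri$ with $(k,r)\in L_n$; if $k=n$, then $r'=\emptyset$. Hence
\begin{equation}\label{eq:double}
L_{n+1}=\{(k,r0):(k,r)\in L_n\}\ \cup\ \{(k,r1):(k,r)\in L_n\}\ \cup\ \{(n,\emptyset)\}.
\end{equation}
The graph at level $n+1$ consists of two copies of the graph at level $n$ and one new edge between them; see Figure~\ref{fig:graph}.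

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\node (a0) at (0,1.6) {$100$};
\node (b0) at (2.2,1.6) {$000$};
\node (c0) at (4.4,1.6) {$010$};
\node (d0) at (6.6,1.6) {$110$};
\node (a1) at (0,0) {$101$};
\node (b1) at (2.2,0) {$001$};
\node (c1) at (4.4,0) {$011$};
\node (d1) at (6.6,0) {$111$};
\draw (a0) -- node[above] {$k=0$} (b0);
\draw (b0) -- node[above] {$k=1$} (c0);
\draw (c0) -- node[above] {$k=0$} (d0);
\draw (a1) -- node[below] {$k=0$} (b1);
\draw (b1) -- node[below] {$k=1$} (c1);
\draw (c1) -- node[below] {$k=0$} (d1);
\draw[very thick] (a0) -- node[left] {$k=2$} (a1);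
\end{tikzpicture}
\caption{The pairs $(s_k0r,s_k1r)$ of binary words of length $3$, for $s_0=\emptyset$, $s_1=0$, $s_2=10$. The rows are two copies of the level-$2$ graph on $10,00,01,11$, obtained by appending $0$ (top) or $1$ (bottom). The thick edge $(s_20,s_21)$ is the only edge between the copies.}
\label{fig:graph}
\end{figure}

\subsection{Configurations and approximations}

Let $Z,E,R_q,T$ be as in Theorem~\ref{thm:selection}. Fix a complete compatible metric on $Z$ and a countable base $\mathcal B$. Write $R_q=\bigcap_mU_{q,m}$ with $U_{q,m}$ open and, after passing to finite intersections, decreasing in $m$.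

We need an abstract form of the commitments of Section~\ref{subsec:two}. The set $Z^2\setminus E$ is analytic, and it is nonempty because $T$ has two points. By (F2) there is a continuous surjection
\[
\psi\colon\mathbb N^{\mathbb N}\to Z^2\setminus E .
\]
A sequence $\beta$ with $\psi(\beta)=(z,z')$ is a \emph{witness} for the inequivalence of $z$ and $z'$, and a commitment is a finite prefix of a witness. The set $Z^2\setminus E$ need not be closed, so a limit of inequivalent pairs may be an equivalent pair. If the witnesses converge as well, continuity of $\psi$ excludes this.

A \emph{configuration of level $n$} is a pair $(a,b)$ of maps $a\colon\{0,1\}^n\to T$ and $b\colon L_n\to\mathbb N^{\mathbb N}$ such that $a$ is injective and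
\begin{equation}\label{eq:config}
\psi(b(k,r))=\bigl(a(s_k0r),a(s_k1r)\bigr)\qquad\text{for all }(k,r)\in L_n .
\end{equation}
Its \emph{range} is the finite set $a(\{0,1\}^n)\subseteq T$. An \emph{approximation of level $n$} is a pair $p=(u,v)$ of maps $u\colon\{0,1\}^n\to\mathcal B$ and $v\colon L_n\to\mathbb N^*$. The configuration $(a,b)$ \emph{fits} $p$ if they have the same level, $a(s)\in u(s)$ for all $s\in\{0,1\}^n$, and $v(k,r)\sqsubseteq b(k,r)$ for all $(k,r)\in L_n$.

An approximation is a finite list of elements of the countable sets $\mathcal B$ and $\mathbb N^*$, so there are countably many approximations. Call $p$ \emph{blocked} if some countable set $B\subseteq T$ meets the range of every configuration that fits $p$, and fix such a set $B_p$ for every blocked $p$. Let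
\[
T'=T\setminus\bigcup\{B_p:p\text{ blocked}\}.
\]
Then $T\setminus T'$ is countable and $T'$ is uncountable; this is the only use of the uncountability of $T$. A configuration is \emph{free} if its range is contained in $T'$.

\begin{lemma}[second copy]\label{lem:copy}
If a free configuration $(a^0,b^0)$ fits $p$, then there is a free configuration $(a^1,b^1)$ that fits $p$ and whose range is disjoint from that of $(a^0,b^0)$.
\end{lemma}

\begin{proof}
If $p$ were blocked, the range of $(a^0,b^0)$ would meet $B_p\subseteq T\setminus T'$, which is impossible for a free configuration. So $p$ is not blocked, and some configuration that fits $p$ has range disjoint from the countable set $(T\setminus T')\cup a^0(\{0,1\}^n)$.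
\end{proof}

\begin{lemma}[joining]\label{lem:join}
Let $(a^0,b^0)$ and $(a^1,b^1)$ be free configurations of level $n$ with disjoint ranges. Then there is a free configuration $(a,b)$ of level $n+1$ with $a(si)=a^i(s)$ for $s\in\{0,1\}^n$, $i\in\{0,1\}$, and $b(k,ri)=b^i(k,r)$ for $(k,r)\in L_n$, $i\in\{0,1\}$.
\end{lemma}

\begin{proof}
The map $a$ is injective with values in $T'$, because $a^0,a^1$ are injective with disjoint ranges in $T'$. We check \eqref{eq:config} along \eqref{eq:double}. For an inherited edge,
\[
\psi(b(k,ri))=\psi(b^i(k,r))=\bigl(a^i(s_k0r),a^i(s_k1r)\bigr)=\bigl(a(s_k0ri),a(s_k1ri)\bigr).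
\]
For the new edge, $a(s_n0)=a^0(s_n)$ and $a(s_n1)=a^1(s_n)$ are distinct points of $T$, so they are $E$-inequivalent. Since $\psi$ is onto $Z^2\setminus E$, we can choose $b(n,\emptyset)$ with $\psi(b(n,\emptyset))=(a(s_n0),a(s_n1))$.
\end{proof}

\subsection{The construction}

\begin{proof}[Proof of Theorem~\ref{thm:selection}]
We construct approximations $p_n=(u_n,v_n)$ of level $n$, $n\in\mathbb N$, with the following properties.
\begin{enumerate}
\item[(1)] Some free configuration fits $p_n$.
\item[(2)] $\operatorname{diam}u_n(s)\le2^{-n}$ and $\overline{u_{n+1}(si)}\subseteq u_n(s)$.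
\item[(3)] $|v_n(k,r)|=n$ and $v_n(k,r)\sqsubseteq v_{n+1}(k,ri)$.
\item[(4)] For $n\ge1$: the sets $u_n(s)$, $s\in\{0,1\}^n$, are pairwise disjoint, and $u_n(t_1)\times\dots\times u_n(t_{l_q})\subseteq U_{q,n}$ for every $q\le n$ and every injective $l_q$-tuple $(t_1,\dots,t_{l_q})$ from $\{0,1\}^n$.
\end{enumerate}
At level $0$ we have $L_0=\emptyset$. Let $u_0(\emptyset)\in\mathcal B$ have diameter at most $1$ and contain a point of $T'$; that point defines a free configuration that fits $p_0$.

Let $p_n$ be given. Take a free configuration $(a^0,b^0)$ that fits $p_n$, a second one $(a^1,b^1)$ from Lemma~\ref{lem:copy}, and the configuration $(a,b)$ from Lemma~\ref{lem:join}. Then $a(si)=a^i(s)\in u_n(s)$. For $q\le n+1$ and an injective $l_q$-tuple $(t_1,\dots,t_{l_q})$ from $\{0,1\}^{n+1}$, the tuple $(a(t_1),\dots,a(t_{l_q}))$ is an injective tuple from $T$, so it lies in $R_q\subseteq U_{q,n+1}$. These are finitely many points in open sets. So there is $\varepsilon\in(0,2^{-n-2}]$ such that the closed $\varepsilon$-balls around the points $a(t)$, $t\in\{0,1\}^{n+1}$, are pairwise disjoint, the ball around $a(si)$ lies in $u_n(s)$, and each of the products of balls around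 $a(t_1),\dots,a(t_{l_q})$ lies in $U_{q,n+1}$. Let $u_{n+1}(t)\in\mathcal B$ contain $a(t)$ and be contained in the $\varepsilon$-ball around $a(t)$. This gives (2) and (4). Put $v_{n+1}(k,r')=b(k,r')|(n+1)$ for $(k,r')\in L_{n+1}$. For $(k,r)\in L_n$ the word $v_n(k,r)$ has length $n$ and is a prefix of $b^i(k,r)=b(k,ri)$, so it is a prefix of $v_{n+1}(k,ri)$. This gives (3), and $(a,b)$ fits $p_{n+1}$, which is (1).

\emph{The map $\varphi$.} For $c\in\Sigma$ the sets $u_n(c|n)$ are nonempty by (1). By (2) and completeness, $\bigcap_nu_n(c|n)$ is a single point $\varphi(c)$. If $c|n=c'|n$, then $\varphi(c)$ and $\varphi(c')$ lie in one set of diameter at most $2^{-n}$, so $\varphi$ is continuous. If $c|n\ne c'|n$, they lie in disjoint sets by (4), so $\varphi$ is injective.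

\emph{Tuples.} Let $c_1,\dots,c_{l_q}\in\Sigma$ be pairwise distinct. For all large $n\ge q$ the words $c_1|n,\dots,c_{l_q}|n$ are pairwise distinct, so $(\varphi(c_1),\dots,\varphi(c_{l_q}))\in U_{q,n}$ by (4). Since $U_{q,m}$ decreases in $m$, the tuple lies in $R_q$. Hence every injective $l_q$-tuple from $\varphi(\Sigma)$ lies in $R_q$.

\emph{Edges.} Fix $k\in\mathbb N$ and $x\in\Sigma$. For $n>k$ let $r_n=x|(n-1-k)$, so that $(k,r_n)\in L_n$ and $(s_kix)|n=s_kir_n$ for $i\in\{0,1\}$. By (3) the words $v_n(k,r_n)$, $n>k$, have length $n$ and each is a prefix of the next, so they are the prefixes of a unique $\beta\in\mathbb N^{\mathbb N}$. Let $(a_n,b_n)$ be a configuration that fits $p_n$. Then $b_n(k,r_n)|n=\beta|n$, so $b_n(k,r_n)\to\beta$. The points $a_n(s_kir_n)$ and $\varphi(s_kix)$ both lie in $u_n(s_kir_n)$, so $a_n(s_kir_n)\to\varphi(s_kix)$ by (2). Letting $n\to\infty$ in \eqref{eq:config} and using the continuity of $\psi$, we get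
\[
\bigl(\varphi(s_k0x),\varphi(s_k1x)\bigr)=\psi(\beta)\notin E .
\]

\emph{Conclusion.} Let $F=\{(c,c')\in\Sigma^2:(\varphi(c),\varphi(c'))\in E\}$. This is an equivalence relation, its complement is analytic by (F2), and it contains no edge. Let $C^*$ be the $F$-independent Cantor set from Lemma~\ref{lem:baire}. Then $K=\varphi(C^*)$ is an $E$-independent Cantor set, and its injective $l_q$-tuples lie in $R_q$ because $K\subseteq\varphi(\Sigma)$.
\end{proof}

\begin{remark}
Some definability of $E$ and of the $R_q$ is needed. Let $B\subseteq\Sigma$ be an uncountable set that contains no Cantor set, for instance a Bernstein set. With $E$ the equality relation and the unary relation $R_0=B$, the set $T=B$ satisfies the hypothesis and no Cantor set satisfies the conclusion. Alternatively, let the classes of $E$ be $\Sigma\setminus B$ and the singletons $\{z\}$, $z\in B$. Then $B$ is $E$-independent. An $E$-independent Cantor set has at most one point outside $B$, so a relatively clopen part of it that misses this point would be a Cantor set inside $B$.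
\end{remark}

\section{Proof of the main theorem}\label{sec:main}

Without invariance, Theorem~\ref{thm:selection} applies directly. If $S$ is an uncountable scrambled set, take $Z=X$, $E=A$, $R_q=P$ and $T=S$. By \eqref{eq:triangle} and Lemma~\ref{lem:complexity} the hypotheses hold, and $K$ is a scrambled Cantor set. For Theorem~\ref{thm:main} the Cantor set $C$ must satisfy more: $(f^ix,f^jy)$ must be scrambled for all $x,y\in C$ and $i,j\ge0$ with $(i,x)\ne(j,y)$. For $x\ne y$ this calls for a coarser equivalence relation. For $x=y$ it is a condition on single points, which we handle by enlarging the space.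

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $S$ be an uncountable invariant scrambled set.

\emph{Step 1: the equivalence relation.} For fixed $i\ne j$ the relation ``$f^ix$ and $f^jy$ are asymptotic'' need not even be reflexive, but the union over all $i,j$ is an equivalence relation. Define
\[
x\mathrel{E}y\iff d^+(f^ix,f^jy)=0\ \text{ for some }i,j\ge0 .
\]
The relation is symmetric by its form and reflexive by the choice $i=j=0$. If $d^+(f^ix,f^jy)=0$ and $d^+(f^ky,f^lz)=0$, then \eqref{eq:triangle} and \eqref{eq:shift} give
\[
d^+(f^{i+k}x,f^{j+l}z)\le d^+(f^{i+k}x,f^{j+k}y)+d^+(f^{j+k}y,f^{j+l}z)=0 ,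
\]
so $E$ is transitive. It is Borel, since $E=\bigcup_{i,j}(f^i\times f^j)^{-1}(A)$ and $A$ is Borel by Lemma~\ref{lem:complexity}.

\emph{Step 2: an uncountable $E$-independent set.} The set $S$ itself is not $E$-independent, since $x\mathrel{E}fx$. Let $S_1$ be $S$ without its fixed point, if it has one. Let $x,y\in S_1$ with $x\mathrel{E}y$. By Lemma~\ref{lem:orbits}(a), $y=f^mx$ or $x=f^my$ for some $m\ge0$. For fixed $x$ and $m$ each of the two equations has at most one solution $y\in S$, the second because $f^m$ is injective on $S$. So every $E$-class meets $S_1$ in a countable set. Choose $T_0\subseteq S_1$ that contains exactly one point of each $E$-class that meets $S_1$. Then $T_0$ is $E$-independent, and it is uncountable, since otherwise $S_1$ would be a countable union of countable sets. Moreover,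
\begin{equation}\label{eq:distinct}
\text{the points }f^ix,\ (i,x)\in\mathbb N\times T_0,\text{ are pairwise distinct points of }S .
\end{equation}
Indeed, they lie in $S$ by invariance. If $f^ix=f^jy$, then $x\mathrel{E}y$, so $x=y$, and then $i=j$ by Lemma~\ref{lem:orbits}(b).

\emph{Step 3: the Polish space.} By \eqref{eq:shift}, the pairs $(f^ix,f^jx)$ with $i\ne j$ are all scrambled if and only if $(x,f^kx)$ is scrambled for every $k\ge1$. The relation $E$ cannot enforce this, since all these points are $E$-equivalent. The condition asks for a bound $d^+(x,f^kx)\ge2^{-w_k}$ for each $k$. There are uncountably many sequences $(w_k)$, so the pigeonhole principle does not give one sequence that serves uncountably many points of $T_0$. Instead we attach the sequence to the point as a new coordinate. Let $W=\mathbb N^{\{1,2,\dots\}}$ and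
\[
Z=\bigl\{(x,w)\in X\times W:\ (x,f^kx)\in P\cap D_{2^{-w_k}}\text{ for all }k\ge1\bigr\}.
\]
We can write
\[
Z=\bigcap_{k\ge1}\ \bigcap_{j\ge0}\Bigl(\{(x,w):w_k\ne j\}\cup\{(x,w):(x,f^kx)\in P\cap D_{2^{-j}}\}\Bigr).
\]
The first set in the union is open, and the second is $G_\delta$ as a continuous preimage of a $G_\delta$ set. A union of two $G_\delta$ sets is $G_\delta$. Hence $Z$ is a $G_\delta$ subset of $X\times W$, and $Z$ is Polish by (F1). This is the only place where compactness of $X$ is used, and it is used only to know that $X$ is Polish. Let $\pi\colon Z\to X$ be the projection. By construction, $(x,f^kx)$ is scrambled for all $x\in\pi(Z)$ and $k\ge1$.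

On $Z$ define
\begin{align*}
\widehat E&=\{(z,z')\in Z^2:\pi(z)\mathrel{E}\pi(z')\},\\
R&=\{(z,z')\in Z^2:(f^i\pi(z),f^j\pi(z'))\in P\text{ for all }i,j\ge0\}.
\end{align*}
Then $\widehat E$ is a Borel equivalence relation, so its complement is analytic by (F2), and $R$ is a countable intersection of continuous preimages of $P$, so it is $G_\delta$.

For $x\in T_0$ and $k\ge1$ the pair $(x,f^kx)$ is scrambled by \eqref{eq:distinct}, so we can choose $w(x)\in W$ with $(x,w(x))\in Z$. The set $T=\{(x,w(x)):x\in T_0\}$ is uncountable, and $\pi$ maps it bijectively onto $T_0$. It is $\widehat E$-independent because $T_0$ is $E$-independent. For distinct $x,y\in T_0$ the pairs $(f^ix,f^jy)$ are proximal by \eqref{eq:distinct}, so all injective pairs from $T$ lie in $R$.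

\emph{Step 4: conclusion.} Theorem~\ref{thm:selection}, with $\widehat E$ and $R_q=R$ for all $q$, gives an $\widehat E$-independent Cantor set $K\subseteq Z$ whose injective pairs lie in $R$. Distinct points of $K$ have $E$-inequivalent, hence distinct, projections. So $\pi$ is injective on $K$ and $C=\pi(K)$ is a Cantor set. Let $x,y\in C$ and $i,j\ge0$ with $(i,x)\ne(j,y)$.
\begin{itemize}
\item If $x\ne y$, then $d^+(f^ix,f^jy)>0$ because $x$ and $y$ are $E$-inequivalent, and $d^-(f^ix,f^jy)=0$ by the definition of $R$.
\item If $x=y$, then $i\ne j$, say $i<j$. The pair $(x,f^{j-i}x)$ is scrambled because $x\in\pi(Z)$, and so is $(f^ix,f^jx)$ by \eqref{eq:shift}.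
\end{itemize}
So $(f^ix,f^jy)$ is scrambled, and in particular $f^ix\ne f^jy$. The case $i=j$ shows that $f^i$ is injective on $C$, so $f^i(C)$ is a Cantor set. The case $i\ne j$ shows that $f^i(C)\cap f^j(C)=\emptyset$. The set $M=\bigcup_nf^n(C)$ is invariant, and two distinct points of $M$ have the form $f^ix,f^jy$ with $(i,x)\ne(j,y)$, so $M$ is scrambled.
\end{proof}

The set $M$ need not be contained in $S$: its points are limits of points of $S$ under iteration of the construction, and only the conditions encoded in $Z$, $\widehat E$ and the $R_q$ pass to these limits. The last section adds further such conditions.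

\section{Preservation of $G_\delta$ conditions}\label{sec:gdelta}

\begin{proof}[Proof of Theorem~\ref{thm:gdelta}]
Keep $E$, $T_0$, $Z$, $\pi$, $\widehat E$, $R$ and $T$ from the proof of Theorem~\ref{thm:main}. A tuple from $M$ consists of iterates of points of $C$, and several entries may be iterates of the same point. We record this pattern and impose one relation on $Z$ for each pattern. For $q\in\mathbb N$, $1\le l\le k_q$, and a sequence $\tau=((i_1,c_1),\dots,(i_{k_q},c_{k_q}))$ of pairwise distinct elements of $\mathbb N\times\{1,\dots,l\}$, put
\[
R_{q,l,\tau}=\bigl\{(z_1,\dots,z_l)\in Z^l:\ \bigl(f^{i_1}\pi(z_{c_1}),\dots,f^{i_{k_q}}\pi(z_{c_{k_q}})\bigr)\in Q_q\bigr\}.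
\]
These are countably many sets, and each is $G_\delta$ as a continuous preimage of $Q_q$. Let $(z_1,\dots,z_l)$ be an injective tuple from $T$. Then $x_c=\pi(z_c)$, $1\le c\le l$, are pairwise distinct points of $T_0$, so the pairs $(i_h,x_{c_h})$, $1\le h\le k_q$, are pairwise distinct. By \eqref{eq:distinct} the points $f^{i_h}x_{c_h}$ form an injective $k_q$-tuple from $S$, which lies in $Q_q$. So $(z_1,\dots,z_l)\in R_{q,l,\tau}$.

Apply Theorem~\ref{thm:selection} with $\widehat E$, the relation $R$ and all $R_{q,l,\tau}$, and define $C$ and $M$ from the resulting $K$ as in Step 4. The conclusions of Theorem~\ref{thm:main} hold by that step. Let $(y_1,\dots,y_{k_q})$ be an injective tuple from $M$. Write $y_h=f^{i_h}\pi(z'_h)$ with $z'_h\in K$, let $z_1,\dots,z_l$ list the set $\{z'_1,\dots,z'_{k_q}\}$ without repetition, and let $c_h$ be the index with $z'_h=z_{c_h}$. Then $l\le k_q$, and the pairs $(i_h,c_h)$ are pairwise distinct because the $y_h$ are. For the resulting pattern $\tau$, the injective tuple $(z_1,\dots,z_l)$ from $K$ lies in $R_{q,l,\tau}$, which says that $(y_1,\dots,y_{k_q})\in Q_q$.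
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:delta}]
A $\delta$-scrambled set is scrambled, and its injective pairs lie in $D_\delta$, which is $G_\delta$ by Lemma~\ref{lem:complexity}. Theorem~\ref{thm:gdelta} with $Q_q=D_\delta$ gives an invariant scrambled Mycielski set whose injective pairs lie in $D_\delta$; such a set is $\delta$-scrambled.

The set of recurrent pairs is
\[
Q=\bigcap_{m,N}\ \bigcup_{n\ge N}\bigl\{(x,y):d(f^nx,x)+d(f^ny,y)<\tfrac1{m+1}\bigr\},
\]
a $G_\delta$ set. If $(x,y)\in Q$, there are times $n_h\to\infty$ with $f^{n_h}x\to x$ and $f^{n_h}y\to y$, so $d^+(x,y)\ge d(x,y)$. Hence a strongly scrambled set is scrambled. Theorem~\ref{thm:gdelta} with $Q_q=Q$ gives an invariant scrambled Mycielski set whose injective pairs are recurrent; such a set is strongly scrambled.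
\end{proof}

\begin{thebibliography}{9}

\bibitem{FHLO}
Magdalena Fory\'s, Wen Huang, Jian Li, Piotr Oprocha,
\emph{Invariant scrambled sets, uniform rigidity and weak mixing},
arXiv:1410.7118 (2014).

\bibitem{Myc}
Mycielski,
\emph{Independent sets in topological algebras},
Fund. Math. 55 (1964).

\end{thebibliography}
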